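# Quasi-isometric groups of type $FP_2$ with solvable and unsolvable word problem

## 1. Type $FP_2$, free cocompact actions, word problems

**Definition (type $FP_2$).** A group $G$ is of type $FP_2$ (also called almost finitely presented) if it is finitely generated and, for some (equivalently any) presentation $1\to R\to F\to G\to 1$ with $F$ free of finite rank, the relation module $R/[R,R]$ is finitely generated as a $\mathbb ZG$-module. Equivalently, the trivial $\mathbb ZG$-module $\mathbb Z$ has a projective resolution that is finitely generated in degrees $\le 2$.

*Example.* For $G=\mathbb Z^2=\langle a,b\mid [a,b]\rangle$, the group $R$ is generated by the conjugates of $[a,b]$, so $R/[R,R]$ is generated as a $\mathbb ZG$-module by the class of $[a,b]$. In the same way every finitely presented group is of type $FP_2$. The converse fails badly: there are only countably many finitely presented groups, but uncountably many groups of type $FP_2$.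

**Definition (free cellular cocompact action).** A group $G$ acts freely, cellularly and cocompactly on a cell complex $Z$ if it permutes the cells, no nontrivial element maps a cell to itself, and there are finitely many orbits of cells.

*Example.* Tile the plane by unit squares with vertices in $\mathbb Z^2$. The translation group $\mathbb Z^2$ acts in this way. So does the Klein bottle group generated by $a:(x,y)\mapsto(x,y+1)$ and $b:(x,y)\mapsto(x+1,-y)$. Indeed an element either changes $x$ by a nonzero integer, and then moves every cell, or is a vertical translation. This second group is not abelian, since $bab^{-1}=a^{-1}$. So non-isomorphic groups can act on the same complex.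

Finitely generated groups are metric spaces via the word metric of a finite generating set; up to quasi-isometry the choice is irrelevant. If $G$ acts freely, cellularly and cocompactly on a connected, locally finite complex $Z$, then by the Švarc–Milnor lemma $G$ is finitely generated and quasi-isometric to the graph $Z^{(1)}$. In particular, two groups acting in this way on the same $Z$ are quasi-isometric. Both groups of the example are quasi-isometric to the square grid.

**Fact 1.1.** *If $G$ acts freely, cellularly and cocompactly on a connected locally finite $2$-complex $Z$ with $H_1(Z;\mathbb Z)=0$, then $G$ is of type $FP_2$.*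

*Proof.* Choose orientations on representatives of the orbits of cells and transport them by $G$. Then the cellular chain groups $C_2,C_1,C_0$ are free $\mathbb ZG$-modules of finite rank. The sequence $C_2\to C_1\to C_0\to\mathbb Z\to0$ is exact because $H_0(Z)=\mathbb Z$ and $H_1(Z)=0$. Continue it to the left by free modules mapping onto successive kernels. This is a free resolution of $\mathbb Z$ that is finitely generated in degrees $\le2$. $\square$

**Definition (word problem, Turing degree).** Let $G$ be generated by a finite set $T$. The word problem $WP(G)$ is the set of words in $T^{\pm1}$ that are trivial in $G$; it is solvable if this set is recursive. For sets $A,B$ of words or integers, $A\le_TB$ means that an algorithm which may ask membership questions about $B$ decides $A$. We write $A\equiv_TB$ if $A\le_TB$ and $B\le_TA$; the classes of $\equiv_T$ are the Turing degrees.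

*Example.* In $\mathbb Z^2=\langle a,b\rangle$ a word is trivial exactly when its exponent sums in $a$ and in $b$ vanish, so the word problem is solvable. In general, rewriting words from one finite generating set into another shows that the degree of $WP(G)$ does not depend on $T$. A set and its complement always have the same degree.

**Fact 1.2.** *Let $\Pi$ be a group with finite generating set $T$, and let $(M_i)_{i\in I}$ be pairwise distinct normal subgroups of $\Pi$. Then all but countably many of the groups $\Pi/M_i$ have unsolvable word problem.*

*Proof.* The set of words in $T^{\pm1}$ that are trivial in $\Pi/M_i$ determines $M_i$. There are only countably many recursive sets of words. $\square$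

## 2. Does a quasi-isometry preserve solvability of the word problem in type $FP_2$?

Vladimir Vankov, "Uncountably many quasi-isometric torsion-free groups", arXiv:2511.14277 (2025), is the source of this problem: *if $G$ and $H$ are quasi-isometric groups of type $FP_2$ and $G$ has solvable word problem, must $H$ have solvable word problem?* The answer is no.

**Theorem A.** *There are groups $G_\varepsilon$, $\varepsilon\in\{0,1\}^{\mathbb Z}$, such that:*

1. *every $G_\varepsilon$ is of type $FP_2$;*
2. *all $G_\varepsilon$ act freely, cellularly and cocompactly on one and the same connected locally finite $2$-complex $Z$ with $H_1(Z;\mathbb Z)=0$; in particular they are pairwise quasi-isometric;*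
3. *$G_0$ (for $\varepsilon\equiv0$) is a subgroup of a group acting properly and cocompactly on a CAT(0) cube complex, and has solvable word problem;*
4. *for all but countably many $\varepsilon$, $G_\varepsilon$ has unsolvable word problem.*

Hence $G=G_0$ and $H=G_\varepsilon$, for suitable $\varepsilon$, are quasi-isometric groups of type $FP_2$, the first with solvable and the second with unsolvable word problem. Two supplements will be proved as well.

**Theorem B.** *The word problem of $G_\varepsilon$ is Turing equivalent to $\varepsilon$. So one quasi-isometry class of $FP_2$ groups contains groups whose word problems realize every Turing degree. It contains $2^{\aleph_0}$ isomorphism classes of groups $G_\varepsilon$, none of them finitely presented.*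

**Proposition C.** *For groups of type $FP_2$ the Turing degree of the word problem is invariant under passing to finite-index subgroups or overgroups, to quotients by finite normal subgroups, and to extensions with finite kernel.*

## 3. Finite presentations, finite index, finite kernels

Consider first the cases in which the answer is yes.

For finitely presented groups, textbook facts about Dehn functions give a positive answer. Finite presentability is a quasi-isometry invariant, Dehn functions of quasi-isometric finitely presented groups are equivalent, and a finitely presented group has solvable word problem exactly when its Dehn function is bounded by a recursive function. This argument needs a finite set of relators with which to fill loops. A group of type $FP_2$ need not have one, so the argument does not even start.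

The simplest quasi-isometries come from finite index and finite kernels. There the answer is again yes, and this is Proposition C.

*Proof of Proposition C.* The property $FP_2$ is a quasi-isometry invariant (Alonso), so it passes between all the groups involved.

**Finite index.** Let $H_0\le H$ have finite index. Generators of $H_0$ are words in generators of $H$, so $WP(H_0)\le_TWP(H)$. Conversely, the finite coset table decides whether a given word in the generators of $H$ lies in $H_0$. If it does not, the word is nontrivial. If it does, rewrite it by Reidemeister–Schreier as a word in generators of $H_0$ and use $WP(H_0)$.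

**Finite kernel, easy direction.** Let $1\to N\to H\to G\to1$ with $N$ finite. A word is trivial in $G$ exactly when in $H$ it equals one of $|N|$ fixed words representing $N$. So $WP(G)\le_TWP(H)$.

**Finite kernel, reduction to a central kernel.** The centralizer $C_H(N)$ is the kernel of $H\to\mathrm{Aut}(N)$, so it has finite index in $H$. Its image in $G$ has finite index in $G$, and the kernel of the map onto this image is $N\cap C_H(N)$, which is central in $C_H(N)$. By the finite index case, replacing $H$, $G$, $N$ by $C_H(N)$, its image, and $N\cap C_H(N)$ changes no degrees. So let $N$ be central in $H$.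

**Finite kernel, central case.** We show $WP(H)\le_TWP(G)$. Let $F\to H$ be onto with $F$ free of finite rank, let $R=\ker(F\to G)$, and let $\varphi:R\to N$ be the induced map. Since $N$ is central, $\varphi$ kills $[F,R]$. As $G$ is of type $FP_2$, $R/[R,R]$ is a finitely generated $\mathbb ZG$-module. Its group of coinvariants is $R/[F,R]$, so this abelian group is generated by the images of finitely many $r_1,\dots,r_k\in R$. Given $w\in F$, decide with $WP(G)$ whether $w\in R$. If not, $w\neq1$ in $H$. If so, note that $R$, hence $[F,R]$, can be enumerated using $WP(G)$. A search therefore finds integers $m_i$ with $w\in\prod_i r_i^{m_i}\,[F,R]$. Then $w=1$ in $H$ if and only if $\prod_i\varphi(r_i)^{m_i}=1$ in the finite group $N$. $\square$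

So a counterexample needs quasi-isometries of another kind. The Klein bottle example points to one source: find one complex $Z$ on which uncountably many groups act freely and cocompactly, all of them quotients $\Pi/M_\varepsilon$ of one finitely generated $\Pi$ with pairwise different $M_\varepsilon$. Fact 1.2 then does the rest. The groups must differ, while $Z$ must not notice. We build $Z$ as a level set in a branched cover of a cube complex, where the branching at height $n$ depends on $\varepsilon_n$.

## 4. Doubled flag complexes and the cube complex $Y$

A simplicial complex is *flag* if any finite set of pairwise adjacent vertices spans a simplex. The link $\mathrm{Lk}(x)$ of a vertex $x$ of a cube complex has one simplex for each corner of a cube at $x$. We use the following facts.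

* *Gromov's theorem* (Bridson–Haefliger, II.5.20): a simply connected finite-dimensional cube complex all of whose vertex links are flag simplicial complexes is CAT(0). A CAT(0) space is contractible, its closed balls are convex, and nearest point projection to such a ball is $1$-Lipschitz if the space is complete. In a CAT(0) cube complex the cubes are embedded and determined by their vertex sets.
* *Theorem (Chepoi, Gerasimov, Roller).* The $1$-skeleton of a CAT(0) cube complex is a median graph, and every $4$-cycle in it bounds a square. Median means: any three vertices have a unique common vertex on geodesics between each two of them.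

*Example.* In the square tiling of the plane every link is a $4$-cycle, which is flag. The median of three vertices is taken coordinate by coordinate.

**Conventions.** $[a,b]=aba^{-1}b^{-1}$ and $g^d=dgd^{-1}$. Normal subgroups of fundamental groups of connected spaces are transported unambiguously along paths, so we suppress base points for them. The covering *belonging to* a normal subgroup is the connected covering with that fundamental group.

**Standing assumption (D1).** $L$ is a finite connected flag simplicial complex of dimension $2$, $v$ is a vertex of $L$, and $P=\pi_1(L,v)$. Further assumptions (D2)–(D4) are added when needed; Sections 9 and 10 construct an $L$ satisfying all of them. (Examples with $L$ of dimension $1$ appear only as illustrations; the constructions apply verbatim.)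

**Definition (doubling).** For a simplicial complex $M$, the complex $S(M)$ has vertices $a^+,a^-$ for $a\in M^{(0)}$, and its simplices are the sets $\{a_i^{\pm}\}$ with the $a_i$ distinct and $\{a_i\}$ a simplex of $M$.

*Example.* If $M$ is an edge $\{a,b\}$, then $S(M)$ is the $4$-cycle $a^+,b^+,a^-,b^-$. If $M$ is a triangle, $S(M)$ is the boundary of an octahedron.

If $M$ is flag, so is $S(M)$. If $M$ is connected with at least one edge, $S(M)$ is connected, because $a^+$ and $a^-$ have a common neighbor. The map $r:S(L)\to L$, $a^\pm\mapsto a$, has the section $a\mapsto a^+$, so $r_*$ is onto on $\pi_1$. A simplicial automorphism $\lambda$ of $L$ induces $S(\lambda)$, and $rS(\lambda)=\lambda r$.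

**Fact 4.1.** *Let $\hat L\to L$ be the covering belonging to a normal subgroup $N$ of $P$. Then $\hat L$ is a flag simplicial complex, $S(\hat L)$ is flag and connected, and $S(\hat L)\to S(L)$ is the covering belonging to $r_*^{-1}(N)$.*

*Proof.* Pairwise adjacent vertices $\hat a_0,\dots,\hat a_k$ of $\hat L$ project to distinct pairwise adjacent vertices, which span a simplex of $L$. Its lift at $\hat a_0$ has vertices $\hat a_0,\dots,\hat a_k$, because the edge $\hat a_0\hat a_i$ is the unique lift at $\hat a_0$ of its image. Any simplex with this vertex set contains $\hat a_0$ and has the same image, so it is the same lift. Thus $\hat L$ is a flag simplicial complex, and $S(\hat L)$ is flag and connected. A simplex of $S(\hat L)$ is the same as a simplex $\{a_i^\pm\}$ of $S(L)$ together with a lift of $\{a_i\}$ to $\hat L$, so $S(\hat L)\to S(L)$ is the pullback of $\hat L\to L$ along $r$. A connected pullback belongs to $r_*^{-1}(N)$. $\square$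

**Definition (the complex $Y$).** $Y$ has vertices $y_n$ $(n\in\mathbb Z)$ and, for each $n$ and each nonempty simplex $s$ of $L$, a cube $C(s,n)=[0,1]^s$ whose corner $1_T$ (coordinates $1$ on $T\subseteq s$, $0$ elsewhere) is $y_{n+|T|}$. The face of $C(s,n)$ with coordinates in $T$ equal to $1$ and in $U$ equal to $0$ is glued to $C(s\setminus(T\cup U),n+|T|)$, where $C(\emptyset,n)=y_n$. The height is $h=n+\sum(\text{coordinates})$ on $C(s,n)$.

*Example.* Let $L$ be a single edge $\{a,b\}$. Then $Y=\mathbb R^2/\langle(1,-1)\rangle$, a cylinder of unit squares. The class of $(i,j)\in\mathbb Z^2$ is $y_{i+j}$, the horizontal and vertical edges going up from $y_n$ are $C(\{a\},n)$ and $C(\{b\},n)$, and $h$ is the sum of the coordinates.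

The corner $1_T$ of $C(s,n-|T|)$ lies at $y_n$ and contributes the simplex $\{a^+\}_{a\in s\setminus T}\cup\{a^-\}_{a\in T}$ to the link. Each simplex of $S(L)$ arises exactly once, so $\mathrm{Lk}(y_n)=S(L)$: a $+$ for an edge going up, a $-$ for an edge going down. This is finite and flag, so the universal cover $\tilde Y$ is a locally finite CAT(0) cube complex of dimension $3$.

*Level set.* Let $Y_{1/2}=h^{-1}(\frac12)$. It avoids the vertices, and its cells are the sections of cubes. Only the $C(s,n)$ with $-2\le n\le0$ meet it, so it is finite. Its vertices are the midpoints of the edges $C(\{a\},0)$, one for each vertex $a$ of $L$. Each edge $\{a,b\}$ of $L$ gives two edges: the section of $C(\{a,b\},0)$ near $y_0$ (lower) and the section of $C(\{a,b\},-1)$ near $y_1$ (upper). Each triangle $s$ gives a lower triangle in $C(s,0)$, an upper triangle in $C(s,-2)$, and a hexagon in $C(s,-1)$ whose sides are alternately lower and upper edges.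

A superscript $^\circ$ means "remove all vertices". For a vertex $x$, $\partial_x$ is the sphere of radius $\frac14$ about $x$, identified with $\mathrm{Lk}(x)$; put $\partial_n=\partial_{y_n}$. The $\frac14$-balls about vertices are cones on the links and are pairwise disjoint. Since the links are connected, $Y^\circ$ is connected: a path through a vertex can be pushed into the connected punctured ball. Cubical maps are understood to map cubes isomorphically onto cubes in terms of characteristic maps. Fix as base point $*$ the midpoint of $C(\{v\},0)$, a vertex of $Y_{1/2}$.

## 5. Covers of $Y$ branched over the vertices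

Let $\mathbf N=(N_n)_{n\in\mathbb Z}$ be a sequence of normal subgroups of finite index of $P$, and let $\hat L_n\to L$ be the covering belonging to $N_n$. Let $\rho_n:\pi_1(S(L))\to P\to P/N_n$ and $\kappa_n=\ker\rho_n=r_*^{-1}(N_n)$. By Fact 4.1, $S(\hat L_n)\to S(L)$ belongs to $\kappa_n$.

**Definition (branched cover).** An $\mathbf N$-branched cover is a connected cube complex $X$ with a cubical map $p:X\to Y$ such that for every vertex $x$ over $y_n$ the link map $\mathrm{Lk}(x)\to S(L)$ is isomorphic over $S(L)$ to $S(\hat L_n)\to S(L)$.

*Example.* If $N_n=P$ for all $n$, then $\hat L_n=L$ and $\tilde Y$ is an $\mathbf N$-branched cover; for $L$ a single edge this is $\mathbb R^2$. If $L$ is a $4$-cycle, $P=\mathbb Z$ and $N_n=k\mathbb Z$, then the link at each vertex must be $S$ of the $4k$-cycle, covering $S$ of the $4$-cycle $k$ times.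

An $\mathbf N$-branched cover is locally finite, as the $\hat L_n$ are finite.

**Lemma 5.1.** *If $X$ is an $\mathbf N$-branched cover, then $X^\circ\to Y^\circ$ is a covering.*

*Proof.* We exhibit evenly covered open sets. Pass to barycentric subdivisions, whose simplices are flags of cubes (chains of faces of an abstract cube). For a cube $c$ of $Y$ with $\dim c\ge1$ consider the open star of its barycenter $b_c$. Every simplex other than a vertex $y_n$ has some such $b_c$ as a vertex, so these open stars cover $Y^\circ$; and they contain no $y_n$. The open star of $b_c$ is the open cone on the join of the subdivided boundary of the abstract cube $c$ with the subdivision of $\mathrm{Lk}(c)$. Now $\mathrm{Lk}(c)$ is the link of a simplex in the link of a vertex, and a covering of simplicial complexes is an isomorphism on links of simplices. So for each cube $c'$ of $X$ over $c$, the open star of $b_{c'}$ maps homeomorphically onto that of $b_c$. A point over the open star of $b_c$ lies in an open simplex with a vertex $b_{c'}$ over $b_c$, and only one such vertex, because a flag contains at most one cube of each dimension. So the open stars of the $b_{c'}$ are disjoint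 and form the whole preimage. $\square$

Let $K=K_{\mathbf N}\le\pi_1(Y^\circ,*)$ be the subgroup generated by all $[\alpha\beta\alpha^{-1}]$ with $n\in\mathbb Z$, $\alpha$ a path in $Y^\circ$ from $*$ to $\partial_n$, and $\beta$ a loop in $\partial_n$ with class in $\kappa_n$. It is normal, since $\alpha$ may be preceded by any loop at $*$.

**Lemma 5.2.**
(a) *For $\alpha$ as above and any loop $\beta$ in $\partial_n$ based at its end: $[\alpha\beta\alpha^{-1}]\in K\iff[\beta]\in\kappa_n$.*
(b) *There is a simply connected $\mathbf N$-branched cover $p:X\to Y$, with $X^\circ\to Y^\circ$ the covering belonging to $K$. $X$ is CAT(0).*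
(c) *Any simply connected $\mathbf N$-branched cover is isomorphic to $(X,p)$ over $Y$.*

*Proof.* **(a): killing loops around one height does not kill more around another.** "$\Leftarrow$" is the definition of $K$. For "$\Rightarrow$" we build a homomorphism that kills $K$ and sees $\beta$. The $\frac14$-balls in $Y$ are contractible, so balls and spheres about vertices of $\tilde Y$ map isomorphically to those of $Y$. Every loop $\alpha\beta\alpha^{-1}$ is null-homotopic in $Y$, so it lifts to a loop in $\tilde Y^\circ$ at a fixed lift of $*$. Thus $K\le\pi_1(\tilde Y^\circ)\le\pi_1(Y^\circ)$. Let $\tilde\alpha$ be the lift of $\alpha$; it ends on $\partial_w$ for some vertex $w$ over $y_n$. Let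
$$R_w:\tilde Y\setminus\{w\}\to\partial_w=S(L)$$
be the nearest point projection to the closed ball $B(w,\frac14)$ followed by radial projection of the punctured cone $B(w,\frac14)\setminus\{w\}$ to $\partial_w$. The first map is continuous and sends points outside the ball to $\partial_w$, so it never hits $w$. Hence $R_w$ is continuous, and it is the identity on $\partial_w$. Define
$$F_w:\pi_1(\tilde Y^\circ)\to P/N_n,\qquad F_w(\omega)=\rho_n\bigl(R_w(\tilde\alpha^{-1}\omega\tilde\alpha)\bigr).$$
A generator of $K$ lifts to $\tilde\alpha'\beta'\tilde\alpha'^{-1}$ with $\beta'$ in some $\partial_{w'}$. If $w'\neq w$, then $\beta'$ contracts in the ball $B(w',\frac14)\subset\tilde Y\setminus\{w\}$, so $F_w$ kills the generator. If $w'=w$, then $R_w(\tilde\alpha^{-1}\tilde\alpha'\beta'\tilde\alpha'^{-1}\tilde\alpha)=\delta\beta'\delta^{-1}$ with $\delta$ a path in $\partial_w$ and $[\beta']\in\kappa_n$. As $\kappa_n$ is normal, $F_w$ kills it too. So $F_w(K)=1$, while $F_w(\alpha\beta\alpha^{-1})=\rho_n(\beta)$. If $\alpha\beta\alpha^{-1}\in K$, then $[\beta]\in\ker\rho_n=\kappa_n$.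

**(b): existence.** Let $X^\circ\to Y^\circ$ be the connected covering belonging to $K$. By (a), each component of the preimage of the punctured $\frac14$-ball at $y_n$ is the punctured cone on the covering of $\partial_n=S(L)$ belonging to $\kappa_n$, that is, on $S(\hat L_n)$. A cube of dimension $\ge1$ minus its corners is convex, because corners are extreme points. It is therefore simply connected, so its characteristic map lifts to $X^\circ$. Near a corner, a lifted cube lies in one of the components just described. Adding an apex to each component therefore gives a cube complex $X$ and a cubical map $p$ with the required links. Every loop in $X$ can be pushed into $X^\circ$, since each $\frac14$-ball is a cone on the connected space $\partial_x$; so $\pi_1(X^\circ)=K\to\pi_1(X)$ is onto. A generator $[\alpha\beta\alpha^{-1}]$ of $K$ lifts to $\hat\alpha\hat\beta\hat\alpha^{-1}$ with $\hat\beta$ a loop in some $\partial_x$, which contracts in the ball at $x$. So $\pi_1(X)=1$. Links are flag and $X$ is finite-dimensional, so $X$ is CAT(0).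

**(c): uniqueness.** Let $(X_1,p_1)$ be a simply connected $\mathbf N$-branched cover. Its links are connected, so $X_1^\circ$ is connected. By Lemma 5.1 it is a covering of $Y^\circ$; let $K_1=p_{1*}\pi_1(X_1^\circ)$ for some base point over $*$. A path $\alpha$ from $*$ to $\partial_n$ lifts to a path ending on a sphere $\partial_x$ for which $\partial_x\to\partial_n$ is the covering belonging to the normal subgroup $\kappa_n$. So $\alpha\beta\alpha^{-1}$ with $[\beta]\in\kappa_n$ lifts to a loop, and $K\le K_1$. Conversely, $X_1$ arises from $X_1^\circ$ by filling in cones on the connected spaces $\partial_x$. By van Kampen, $\pi_1(X_1)=1$ is the quotient of $\pi_1(X_1^\circ)$ by the normal closure of the loops $\alpha'\beta'\alpha'^{-1}$ with $\beta'$ in some $\partial_x$. So such loops generate $\pi_1(X_1^\circ)$. They project to loops $\alpha\beta\alpha^{-1}$ with $[\beta]\in\kappa_n$, hence $K_1\le K$. Thus $X_1^\circ\cong X^\circ$ over $Y^\circ$. Vertices correspond to components of preimages of punctured $\frac14$-balls, so the isomorphism extends over them. $\square$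

**Definition.** $G_{\mathbf N}=\pi_1(Y^\circ)/K_{\mathbf N}$, $X_{\mathbf N}=X$, and $Z_{\mathbf N}=h^{-1}(\frac12)\subset X_{\mathbf N}^\circ$, where $h$ also denotes $h\circ p$.

*Example.* If $N_n=P$ for all $n$, then every loop in every $\partial_n$ is killed, so $X_{\mathbf N}=\tilde Y$ and $G_{\mathbf N}=\pi_1(Y)$. For $L$ an edge this is $\mathbb Z$ acting on $\mathbb R^2$ by multiples of $(1,-1)$, and $Z_{\mathbf N}$ is the line $x+y=\frac12$.

$G_{\mathbf N}$ is the deck group of the regular covering $X^\circ\to Y^\circ$. Deck transformations permute the lifted cubes and the components over punctured balls, so they extend to $X$, and $G_{\mathbf N}$ is the group of all automorphisms of $X$ over $Y$. It is free on $X^\circ$ and transitive on the vertices of each height. The stabilizer of a vertex over $y_n$ is the image of $\pi_1(\partial_n)$ in $\pi_1(Y^\circ)/K$. By Lemma 5.2(a) it is isomorphic to $\pi_1(S(L))/\kappa_n\cong P/N_n$.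

$Z_{\mathbf N}$ is a locally finite $2$-complex whose cells are the sections of cubes, and it is the preimage of the finite complex $Y_{1/2}$. So $G_{\mathbf N}$ acts cellularly on $Z_{\mathbf N}$ with quotient $Y_{1/2}$. If $g$ maps a cell to itself, then $g$ fixes its interior pointwise, because $pg=p$ and open cells map injectively to $Y_{1/2}$; hence $g=1$. The action is free, cellular and cocompact in the sense of Section 1.

## 6. The homology of the level sets

We now ask when the level set has $H_1=0$. The height $h$ is affine on cubes, nonconstant on edges, and integral on vertices, so it is a Morse function in the sense of Bestvina–Brady (Invent. Math. 129 (1997), §2). The *ascending* (*descending*) link of a vertex of height $n$ is the full subcomplex of $S(\hat L_n)$ on the $+$ (on the $-$) vertices. Each is a copy of $\hat L_n$. For closed intervals $J\subset J'$ their Morse lemma says the following.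

* If $J'\setminus J$ contains no vertex heights, $h^{-1}(J)\subset h^{-1}(J')$ is a homotopy equivalence.
* If $\min J=\min J'$ and exactly one vertex height lies in $J'\setminus J$, then $h^{-1}(J')$ is homotopy equivalent, rel $h^{-1}(J)$, to $h^{-1}(J)$ with the descending links of the vertices of that height coned off; symmetrically with ascending links if $\max J=\max J'$.

**Lemma 6.1.** *$Z_{\mathbf N}$ is connected. If every $N_n$ is perfect, then $H_1(Z_{\mathbf N};\mathbb Z)=0$ and $G_{\mathbf N}$ is of type $FP_2$.*

*Proof.* We grow $Z_{\mathbf N}$ to all of $X$ and watch $H_0$ and $H_1$. Put $X_j=h^{-1}([\frac12-j,\frac12+j])$, so $X_0=Z_{\mathbf N}$. Passing from $X_j$ to $X_{j+1}$ amounts to coning off copies of $\hat L_{j+1}$ (vertices of height $j+1$) and of $\hat L_{-j}$ (vertices of height $-j$). Coning off nonempty connected spaces $A_i$ gives relative homology $\bigoplus_i\tilde H_{k-1}(A_i)$ in degree $k$. This vanishes for $k\le1$, so $H_0(X_j)\to H_0(X_{j+1})$ is an isomorphism. If all $H_1(A_i)=0$, it also vanishes for $k=2$, and then $H_1(X_j)\to H_1(X_{j+1})$ is an isomorphism too. Here $H_1(\hat L_n)$ is the abelianization of $N_n$. The space $X$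 is the increasing union of the $X_j$ and is contractible. In the direct limit, $H_0(Z_{\mathbf N})\cong H_0(X)=\mathbb Z$, and if all $N_n$ are perfect, $H_1(Z_{\mathbf N})\cong H_1(X)=0$. Now apply Fact 1.1. $\square$

*Remark (perfectness matters).* Let $L$ be a $4$-cycle and $N_n=P=\mathbb Z$. Then $X$ is $2$-dimensional and contractible, so $H_3(X,X_1)=0$ and $H_2(X)=0$, which forces $H_2(X_1)=0$. Hence $H_2(X_1,X_0)$, a direct sum of copies of $\mathbb Z$, one for each vertex of height $0$ or $1$, injects into $H_1(Z_{\mathbf N})$, which is therefore not $0$.

## 7. Words that read off the branching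

**Standing assumption (D2).** $N^0,N^1$ are perfect normal subgroups of finite index of $P$, and $N^0\not\subseteq N^1$.

For $\varepsilon\in\{0,1\}^{\mathbb Z}$ put $N_n=N^{\varepsilon_n}$, and write $X^\varepsilon,Z^\varepsilon,G_\varepsilon,K_\varepsilon$. By Lemma 6.1, each $G_\varepsilon$ is of type $FP_2$. Next we find words $w_n$, not depending on $\varepsilon$, whose triviality in $G_\varepsilon$ decides $\varepsilon_n$.

**A common finitely generated source.** $Y_{1/2}$ is connected, being the image of a connected $Z_{\mathbf N}$. Let $\Pi=\pi_1(Y_{1/2},*)$, generated by a finite set $T$. For every $\mathbf N$, the map $\Pi\to\pi_1(Y^\circ)/K_{\mathbf N}=G_{\mathbf N}$ is onto. Indeed, for a deck transformation $g$ and a point $\hat *$ over $*$, join $\hat *$ to $g\hat *$ in the connected space $Z_{\mathbf N}$, and project the path to a loop in $Y_{1/2}$.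

**Words independent of $\varepsilon$.** Put $N^\cap=N^0\cap N^1$, a normal subgroup of finite index. Let $K_\cap$ be the group $K_{\mathbf N}$ for the constant sequence $N^\cap$, and $\Gamma=\pi_1(Y^\circ)/K_\cap$. Only connectivity of the level set is used for this sequence, so it does not matter whether $N^\cap$ is perfect. Since $K_\cap\le K_\varepsilon$, the surjection $\Pi\to G_\varepsilon$ factors through the surjection $\Pi\to\Gamma$. Let $M_\varepsilon=\ker(\Pi\to G_\varepsilon)$. As $r_*$ is onto, there is a loop $\beta_*$ in $S(L)$, based at $v^+$, with $r_*[\beta_*]\in N^0\setminus N^1$. For each $n$ choose a path $\alpha_n$ in $Y^\circ$ from $*$ to the point $v^+$ of $\partial_n=S(L)$. Then choose $w_n\in\Pi$ with the same image in $\Gamma$ as $\alpha_n\beta_*\alpha_n^{-1}$. By Lemma 5.2(a),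
$$w_n\in M_\varepsilon\iff[\beta_*]\in r_*^{-1}(N^{\varepsilon_n})\iff\varepsilon_n=0.\tag{1}$$
The last step holds because $r_*[\beta_*]$ lies in $N^0$ and not in $N^1$. Hence $\varepsilon\mapsto M_\varepsilon$ is injective, and by Fact 1.2 all but countably many $G_\varepsilon$ have unsolvable word problem.

What remains is geometric: the complexes $Z^\varepsilon$ must all be the same.

## 8. Relabeling the cubes of $X^\varepsilon$

To identify $X^\varepsilon$ with $X^{\varepsilon'}$ it suffices, by the uniqueness in Lemma 5.2(c), to keep the cube complex $X=X^\varepsilon$ and to change the map to $Y$ so that it becomes an $\varepsilon'$-branched cover. A cube $c$ of $X$ with $p(c)=C(s,n)$ has *label* $s$, and its coordinates are indexed by $s$. An edge has as label a vertex of $L$, and parallel edges of a cube have the same label.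

**One swap for each height.** Suppose a simplicial automorphism $\lambda$ of $L$ satisfies $\lambda_*(N^0)=N^1$ and $\lambda_*(N^1)=N^0$. At every vertex of a height $n$ with $\varepsilon_n\ne\varepsilon_n'$, rename directions by $\lambda$, and elsewhere do nothing. At each single vertex the link is now right. But let an edge labeled $a$ join height $n$, where we rename, to height $n+1$, where we do not. Its two ends demand the labels $\lambda(a)$ and $a$, so $\lambda(a)=a$. Every cube containing the edge makes the same demand on its whole label, so $\lambda$ must fix the closed star $\mathrm{st}(a)$ pointwise. Every vertex $a$ occurs as the label of such an edge, since link maps are onto. So $\lambda$ is the identity, which does not swap $N^0$ and $N^1$. The attempt stops exactly here.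

The way out is to use many swaps, with a swap that is the identity near any given simplex, and to let the renaming vary from vertex to vertex even at the same height.

**Standing assumption (D3).** $\Lambda$ is a finite abelian group of simplicial automorphisms of $L$ fixing $v$, and $\chi:\Lambda\to\mathbb Z/2$ is a homomorphism with $\lambda_*(N^u)=N^{u+\chi(\lambda)}$ for all $\lambda\in\Lambda$, $u\in\mathbb Z/2$.

**Standing assumption (D4), written (★).** For every simplex $s$ of $L$ there is $\sigma\in\Lambda$ with $\chi(\sigma)=1$ that fixes $\bigcup_{a\in s}\mathrm{st}(a)$ pointwise.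

**Proposition 8.1.** *For all $\varepsilon,\varepsilon'$ there is a height-preserving isomorphism of cube complexes $X^\varepsilon\cong X^{\varepsilon'}$, hence a cellular isomorphism $Z^\varepsilon\cong Z^{\varepsilon'}$.*

*Proof.* **Step 1: what a relabeling must satisfy.** Suppose $\lambda:X^{(0)}\to\Lambda$, $x\mapsto\lambda_x$, satisfies

1. if $x,x'$ are joined by an edge labeled $a$, then $\lambda_x$ and $\lambda_{x'}$ agree on $\mathrm{st}(a)$;
2. $\chi(\lambda_x)=\varepsilon_n+\varepsilon'_n$ (mod $2$) for $x$ of height $n$.

Let $c$ be a cube labeled $s$. For $a\in s$ we have $s\subseteq\mathrm{st}(a)$, and the $1$-skeleton of $c$ is connected. So by 1 the restriction $\lambda_x|_s$ is the same for all vertices $x$ of $c$; call it $\lambda_c$. Define $p_\lambda$ on $c$ as $p$ followed by the coordinate relabeling $C(s,n)\to C(\lambda_c(s),n)$. If $c'$ is a face of $c$ with label $s'$, then $\lambda_{c'}=\lambda_c|_{s'}$. So the definitions fit together to a height-preserving cubical map $p_\lambda:X\to Y$. Its link map at $x$, of height $n$, is $S(\lambda_x)\circ\mathrm{Lk}(p)$. This is a covering of $S(L)$ belonging to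
$$S(\lambda_x)_*\bigl(r_*^{-1}N^{\varepsilon_n}\bigr)=r_*^{-1}\bigl(\lambda_{x*}(N^{\varepsilon_n})\bigr)=r_*^{-1}(N^{\varepsilon'_n}).$$
The first equality holds because $rS(\lambda_x)=\lambda_xr$ and $S(\lambda_x)_*$ and $\lambda_{x*}$ are bijective; the second is (D3) together with 2. So $(X,p_\lambda)$ is a simply connected $\varepsilon'$-branched cover, and by Lemma 5.2(c) it is isomorphic to $X^{\varepsilon'}$ over $Y$, preserving heights. It remains to construct $\lambda$.

**Step 2: the directions toward a base vertex span a cube.** Fix a vertex $x_0$ and let $d(x)$ be the combinatorial distance from $x_0$ to $x$. Heights show that the $1$-skeleton is bipartite, so $d$ changes by exactly $1$ along each edge.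

(i) *If a vertex $u$ has distinct neighbors $x,x'$ with $d(x)=d(x')=d(u)-1$, then the edges $ux,ux'$ span a square, whose fourth vertex $z$ has $d(z)=d(u)-2$.* By bipartiteness $x,x'$ are at distance $2$. Let $z$ be the median of $x_0,x,x'$. Then $d(z)+d(z,x)=d(x)=d(x')=d(z)+d(z,x')$ and $d(z,x)+d(z,x')=2$. So $z$ is adjacent to $x$ and to $x'$, and $d(z)=d(x)-1=d(u)-2$. In particular $z\ne u$, and the $4$-cycle $u,x,z,x'$ bounds a square. As $\mathrm{Lk}(u)$ is simplicial, this is the only square at $u$ containing both edges.

(ii) *Let $d(y)=m+1$ and let $x_1,\dots,x_k$ $(k\ge1)$ be the neighbors of $y$ with $d=m$. The edges $yx_1,\dots,yx_k$ span a cube $c$. For $T\subseteq\{1,\dots,k\}$ let $x_T$ be the vertex of $c$ reached from $y$ by crossing the directions $i\in T$; then $d(x_T)=m+1-|T|$.* By (i) the edges are pairwise adjacent in the flag complex $\mathrm{Lk}(y)$, so they span a cube. The distance formula holds for $|T|\le1$. For $|T|\ge2$ pick $i\ne j$ in $T$ and put $u=x_{T\setminus\{i,j\}}$. By induction its neighbors $x_{T\setminus\{j\}},x_{T\setminus\{i\}}$ have $d=d(u)-1$. The square of $c$ containing these two edges is the one from (i), so $d(x_T)=d(u)-2=m+1-|T|$.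

**Step 3: the case of a square, by hand.** Let $F(a)\le\Lambda$ be the subgroup fixing $\mathrm{st}(a)$ pointwise. Condition 1 reads $\lambda_x\lambda_{x'}^{-1}\in F(a)$. Suppose $y$ has two neighbors $x_1,x_2$ closer to $x_0$, along edges labeled $a_1,a_2$, and let $z$ be the fourth vertex of the square. We want $\lambda_y\equiv\lambda_{x_i}$ modulo $F(a_i)$ for $i=1,2$. The edge $x_2z$ is parallel to $yx_1$, so it is labeled $a_1$ and $\lambda_{x_2}\lambda_z^{-1}\in F(a_1)$. Likewise $\lambda_{x_1}\lambda_z^{-1}\in F(a_2)$. So $\lambda_{x_1}\lambda_{x_2}\lambda_z^{-1}$ is congruent to $\lambda_{x_1}$ modulo $F(a_1)$ and, as $\Lambda$ is abelian, to $\lambda_{x_2}$ modulo $F(a_2)$. If its value of $\chi$ is wrong, multiply by a $\sigma\in F(a_1)\cap F(a_2)$ with $\chi(\sigma)=1$, which (★) provides for the simplex $\{a_1,a_2\}$.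

**Step 4: the general case by inclusion–exclusion.** Condition 2 for $s=\emptyset$ data is no constraint between vertices, so start with any $\lambda_{x_0}\in\Lambda$ having the value of $\chi$ required by 2; it exists because $\chi$ is onto by (★). Suppose $\lambda$ is defined on $\{d\le m\}$ with 1 and 2. Let $d(y)=m+1$, with $x_i,c,x_T$ as in (ii), and let $a_i$ be the label of $yx_i$. Then $\{a_1,\dots,a_k\}$ is the label of $c$, a simplex of $L$. Put
$$\lambda'_y=\prod_{\emptyset\ne T\subseteq\{1,\dots,k\}}\lambda_{x_T}^{(-1)^{|T|+1}}\in\Lambda .$$
All $x_T$ with $T\ne\emptyset$ lie in $\{d\le m\}$. Fix $i$. For $T\ne\emptyset$ with $i\notin T$, the vertices $x_T,x_{T\cup\{i\}}$ are joined by an edge parallel to $yx_i$, labeled $a_i$, inside $\{d\le m\}$. So the factors for $T$ and $T\cup\{i\}$, which have opposite exponents, cancel modulo $F(a_i)$. What remains is the factor $\lambda_{x_i}$ of $T=\{i\}$. Hence $\lambda'_y\lambda_{x_i}^{-1}\in F(a_i)$ for every $i$. By (★) there is $\sigma\in\bigcap_iF(a_i)$ with $\chi(\sigma)=1$. One of $\lambda_y=\lambda'_y$ and $\lambda_y=\lambda'_y\sigma$ satisfies 2, and both satisfy 1 along all edges $yx_i$. No edge joins two vertices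 with $d=m+1$, so doing this for all such $y$ extends $\lambda$ to $\{d\le m+1\}$ with 1 and 2. By induction $\lambda$ is defined on all vertices. $\square$

## 9. Two perfect kernels in a colimit of four copies of $SL_3(\mathbb F_3)$

We now need an $L$ satisfying (D1)–(D4). Here is the group-theoretic content of (D3) and (★). Let $N^0,N^1$ be kernels of maps $f^0,f^1:P\to Q$. A swap that is the identity on a region of $L$ forces $N^0$ and $N^1$ to have the same intersection with the image of the fundamental group of that region. So we want $P$ to be assembled from pieces on each of which $f^1$ equals $f^0$ up to conjugation, by a conjugation that varies from piece to piece.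

Let $Q=SL_3(\mathbb F_3)$, and let $E\le Q$ be the group of diagonal matrices with entries $\pm1$ and determinant $1$, so $E\cong(\mathbb Z/2)^2$. For nonempty $D\subseteq E$ let
$$Q_D=\{g\in Q: g^d=g^{d'}\ \text{for all } d,d'\in D\}.$$
This is the centralizer of the elements $d'^{-1}d$, so it is a subgroup. It is normalized by $E$ because $E$ is abelian, and $Q_{\{d\}}=Q$. Let
$$P=\langle g_d\ (g\in Q,\ d\in E)\mid (gh)_d=g_dh_d;\quad g_d=g_{d'}\text{ if } g\in Q_{\{d,d'\}}\rangle .$$

*Example.* Let $x_{ij}(r)$ be the elementary matrix with entry $r$ in place $(i,j)$, $i\neq j$. For $d=\mathrm{diag}(d_1,d_2,d_3)\in E$ we have $x_{ij}(r)^d=x_{ij}(d_id_jr)$. So $x_{12}(r)$ is the same element of $P$ in the copies $d=1$ and $d=\mathrm{diag}(-1,-1,1)$, and the same element in the copies $\mathrm{diag}(1,-1,-1)$ and $\mathrm{diag}(-1,1,-1)$.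

For $s\in\mathbb Z/2$ define $f^s:P\to Q$ by $f^s(g_d)=g^{d^s}$. This is well defined, since $g^d=g^{d'}$ for $g\in Q_{\{d,d'\}}$, and it is onto. On the copy with index $d$, $f^1$ is $f^0$ followed by conjugation by $d$. Put $N^s=\ker f^s$.

For $e\in E$ and $s\in\mathbb Z/2$ let $\lambda_{e,s}(g_d)=(g^{ed^s})_d$. If $g\in Q_{\{d,d'\}}$, then $g^{ed^s}=g^{ed'^s}$, and this element lies in $Q_{\{d,d'\}}$; so $\lambda_{e,s}$ is a well-defined endomorphism of $P$. Since $E$ is abelian and $d^2=1$, $\lambda_{e,s}\lambda_{e',s'}=\lambda_{ee',s+s'}$. So $\lambda_{e,s}^2=1$, and $\lambda_{e,s}$ is an automorphism. From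
$$f^u\lambda_{e,s}(g_d)=g^{ed^{s}d^{u}}=\bigl(f^{u+s}(g_d)\bigr)^e$$
we get $\lambda_{e,s}^{-1}(N^u)=N^{u+s}$, that is,
$$\lambda_{e,s}(N^u)=N^{u+s}.\tag{2}$$

**Lemma 9.1.** *$N^0,N^1$ are perfect normal subgroups of finite index, and $N^0\not\subseteq N^1$.*

*Proof.* The index is finite because $P/N^s\cong Q$.

**Step 1: elementary generators with signs.** The $x_{ij}(r)$ generate $Q$. By the formula in the example, $x_{ij}(r)_d$ depends only on $u=d_id_j\in\{\pm1\}$; write it $x^u_{ij}(r)$. These elements generate $P$. For distinct $i,j,k$ and any signs $u,v$ there is $d\in E$ with $d_id_j=u$, $d_jd_k=v$: choose signs, then multiply all of them by $\pm1$ to get determinant $1$. Likewise the pairs $(d_id_j,d_id_k)$ and $(d_id_j,d_kd_j)$ can be prescribed. So two such generators can be placed in a common copy of $Q$, and in $P$, for distinct $i,j,k$ and all signs: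

* (a) $x_{ij}^u(r)x_{ij}^u(r')=x^u_{ij}(r+r')$;
* (b) $[x^u_{ij}(r),x^v_{jk}(r')]=x^{uv}_{ik}(rr')$, because $d_id_k=uv$;
* (c) $x^u_{ij}(r)$ commutes with $x^v_{ik}(r')$ and with $x^v_{kj}(r')$;
* (d) $x^u_{ij}(r)$ commutes with $x^v_{ij}(r')$, because $x^v_{ij}(r')=[x^v_{ik}(r'),x^{+}_{kj}(1)]$ by (b), and $x^u_{ij}(r)$ commutes with both entries by (c).

**Step 2: a change of variables splits $P$ into commuting parts.** Put
$$y_{ij}(r)=x_{ij}^+(\tfrac r2)x_{ij}^-(\tfrac r2),\qquad z_{ij}(r)=x_{ij}^+(\tfrac r2)x_{ij}^-(-\tfrac r2).$$
By (a) and (d) these are additive in $r$, and $x^\pm_{ij}(r)=y_{ij}(r)z_{ij}(\pm r)$. So the $y$'s and $z$'s generate $P$. Fix distinct $i,j,k$. By (b) and (d), commutators of generators of $\langle x_{ij}^\pm(r),x_{jk}^\pm(r)\rangle$ lie in the group generated by the $x_{ik}^\pm(r)$, which is abelian by (d). By (c) this group commutes with all $x_{ij}^\pm$ and $x_{jk}^\pm$. So commutators are central and bimultiplicative there, and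
$$[y_{ij}(r),y_{jk}(r')]=\prod_{u,v}x_{ik}^{uv}(\tfrac{rr'}4)=x_{ik}^+(\tfrac{rr'}2)x_{ik}^-(\tfrac{rr'}2)=y_{ik}(rr'),$$
$$[z_{ij}(r),z_{jk}(r')]=\prod_{u,v}x_{ik}^{uv}(uv\tfrac{rr'}4)=x_{ik}^+(\tfrac{rr'}2)x_{ik}^-(-\tfrac{rr'}2)=z_{ik}(rr'),$$
$$[y_{ij}(r),z_{jk}(r')]=\prod_{u,v}x_{ik}^{uv}(v\tfrac{rr'}4)=1,\qquad [z_{ij}(r),y_{jk}(r')]=\prod_{u,v}x_{ik}^{uv}(u\tfrac{rr'}4)=1.$$
In each of the last two products, the two factors with the same value of $uv$ cancel.

**Step 3: every $y$ commutes with every $z$.** By Step 2, $y_{ij}$ commutes with $z_{jk}$ and $z_{ki}$. By (c) and (d) it commutes with $z_{ik},z_{kj},z_{ij}$. Only $z_{ji}$ is left. By Step 2, $z_{ji}$ commutes with $y_{ik}$ and with $y_{kj}$, hence with $y_{ij}(r)=[y_{ik}(r),y_{kj}(1)]$. So $P_y=\langle y_{ij}(r)\rangle$ and $P_z=\langle z_{ij}(r)\rangle$ commute elementwise, and $P=P_yP_z$. Both are perfect, because each generator is a commutator of generators of the same kind.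

**Step 4: $N^0=P_z$.** We have $f^0(y_{ij}(r))=x_{ij}(r)$ and $f^0(z_{ij}(r))=1$, so $P_z\le N^0$. Conversely let $ab\in N^0$ with $a\in P_y$, $b\in P_z$. Write $a=W(y_{ij}(r))$ for a word $W$. Then $W(x_{ij}(r))=f^0(a)=1$ in $Q$. Apply the homomorphism $Q\to P$, $g\mapsto g_1$ (here $1\in E$), which sends $x_{ij}(r)$ to $x^+_{ij}(r)$:
$$1=W(x_{ij}^+(r))=W(y_{ij}(r)z_{ij}(r))=W(y_{ij}(r))\,W(z_{ij}(r)),$$
the last step because the $y$'s commute with the $z$'s. So $a=W(z_{ij}(r))^{-1}\in P_z$ and $ab\in P_z$. Hence $N^0=P_z$ is perfect, and so is $N^1=\lambda_{1,1}(N^0)$, by (2).

**Step 5: the kernels differ.** $z_{12}(1)\in N^0$. Since $f^1(x_{ij}^u(r))=x_{ij}(ur)$, we get $f^1(z_{12}(1))=x_{12}(\frac12)x_{12}(\frac12)=x_{12}(1)\ne1$. So $z_{12}(1)\notin N^1$. $\square$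

## 10. A flag complex with a swap fixing the neighborhood of any simplex

**The $\Delta$-complex $L_0$.** We realize $P$ as a fundamental group so that each $\lambda_{e,1}$ fixes a large region pointwise. Let $L_0$ be the finite $\Delta$-complex with

* vertices $v_d$ $(d\in E)$;
* edges $(g;d,d')$ from $v_d$ to $v_{d'}$, for $d,d'\in E$ and $g\in Q_{\{d,d'\}}$;
* triangles $(g,h;d,d',d'')$, for $g,h\in Q_{\{d,d',d''\}}$, with edges $(g;d,d')$, $(h;d',d'')$, $(gh;d,d'')$.

The indices need not be distinct. For example, $(g;d,d)$ is a loop at $v_d$ for every $g\in Q$.

**$\pi_1(L_0,v_1)=P$.** Use the maximal tree $\{(1;1,d)\}_{d\neq1}$. The triangle $(1,1;d,d,d)$ gives $(1;d,d)^2=(1;d,d)$, so $(1;d,d)=1$. The triangle $(1,1;1,d,d')$ then gives $(1;d,d')=1$ for all $d,d'$. Put $g_d:=(g;d,d)$. For $g\in Q_{\{d,d'\}}$ the triangles $(g,1;d,d,d')$ and $(1,g;d,d',d')$ give $(g;d,d')=g_d$ and $(g;d,d')=g_{d'}$. The triangles $(g,h;d,d,d)$ give $(gh)_d=g_dh_d$. These are the relations of $P$. The relation of a general triangle, $g_dh_{d'}=(gh)_d$, follows from them, since $h_{d'}=h_d$.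

**The action.** Let $\lambda_{e,s}$ fix all vertices of $L_0$ and set
$$\lambda_{e,s}(g;d,d')=(g^{ed^s};d,d'),\qquad\lambda_{e,s}(g,h;d,d',d'')=(g^{ed^s},h^{ed^s};d,d',d'').$$
For $g\in Q_D$ the element $g^d$ does not depend on the choice of $d\in D$, so any vertex index of the cell may be used. Hence this is compatible with faces. It fixes the tree and induces the automorphism $\lambda_{e,s}$ of $P$ from Section 9. Let $\Lambda$ be the finite abelian group of these automorphisms of $L_0$. If $\lambda_{e,s}=\lambda_{e',s'}$ on $L_0$, then (2) gives $N^s=N^{s'}$, so $s=s'$ because $N^0\ne N^1$. So $\chi(\lambda_{e,s})=s$ is a well-defined homomorphism $\Lambda\to\mathbb Z/2$.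

**Where a swap is the identity.** Put $\sigma_e=\lambda_{e,1}$; then $\chi(\sigma_e)=1$. If $e$ is one of the vertex indices of a cell, we may use $e$ as the index $d$ in the formula, and $g^{e\cdot e}=g$. So $\sigma_e$ maps the cell to itself, and, as automorphisms of $\Delta$-complexes respect characteristic maps, it fixes the cell pointwise. Let $t:L_0\to\Delta_E$, the simplex on the vertex set $E$, be affine on cells with $t(v_d)=d$. The set $\{t_e>0\}$ is the union of the open cells having $e$ as an index, so $\sigma_e$ fixes $\{t_e>0\}$ pointwise.

**The complex $L$.** Let $L$ be the $r$-th barycentric subdivision of $L_0$ with $r\ge6$. The second barycentric subdivision of a $\Delta$-complex is a simplicial complex, and barycentric subdivisions of simplicial complexes are flag. So $L$ is a finite connected flag simplicial complex of dimension $2$. $\Lambda$ acts simplicially on it and fixes $v:=v_1$, and $\pi_1(L,v)=P$ with $\Lambda$ acting as in Section 9. This gives (D1). Lemma 9.1 gives (D2), and (2) gives (D3).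

**(★) holds:** *for every simplex $s$ of $L$ there is $e\in E$ such that $\sigma_e$ fixes $\bigcup_{a\in s}\mathrm{st}(a)$ pointwise.*

*Proof.* The $t$-images of cells of $L_0$ are affine images of simplices of dimension $\le2$ and have $\ell^\infty$-diameter at most $1$. Each barycentric subdivision multiplies diameters by at most $\frac23$. So the $t$-images of simplices of $L$ have diameter at most $(\frac23)^r$. Fix a vertex $a_0$ of $s$. The four coordinates of $t(a_0)$ sum to $1$, so $t_e(a_0)\ge\frac14$ for some $e$. A point $z$ of the union shares a simplex with some vertex $a$ of $s$, and $a$ shares the simplex $s$ with $a_0$. So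
$$|t(z)-t(a_0)|_\infty\le2(\tfrac23)^r\le2\cdot\tfrac{64}{729}<\tfrac14,$$
and $t_e(z)>0$. $\square$

## 11. Proof of Theorem A

Take the $L$ of Section 10; all of (D1)–(D4) hold.

**Part 1.** Each $G_\varepsilon$ is of type $FP_2$ by Lemma 6.1, since $N^0,N^1$ are perfect.

**Part 2.** $G_\varepsilon$ acts freely, cellularly and cocompactly on $Z^\varepsilon$, which by Proposition 8.1 is isomorphic to $Z:=Z^0$ (the complex for $\varepsilon\equiv0$). By Lemma 6.1, $Z$ is connected with $H_1(Z;\mathbb Z)=0$, and it is locally finite. By the Švarc–Milnor lemma the $G_\varepsilon$ are pairwise quasi-isometric.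

**Part 3.** The aim is to embed $G_0$ in a group acting properly and cocompactly. Let $\tau:Y\to Y$ be the shift $C(s,n)\mapsto C(s,n+1)$, the identity in coordinates. It induces the identity $S(L)\to S(L)$ on links. For $\varepsilon\equiv0$, $(X^0,\tau p)$ is again a simply connected branched cover for the constant sequence $N^0$. By Lemma 5.2(c) there is an automorphism $\varphi$ of $X^0$ with $p\varphi=\tau p$. The automorphisms $\varphi$ of $X^0$ with $p\varphi=\tau^kp$ for some $k\in\mathbb Z$ form a group $A$ with
$$1\to G_0\to A\to\mathbb Z\to1 .$$
$G_0$ is transitive on vertices of each height and $A$ shifts heights, so $A$ is transitive on vertices of the locally finite CAT(0) cube complex $X^0$. Vertex stabilizers preserve heights, so they lie in $G_0$ and are isomorphic to $P/N^0\cong Q$, which is finite. Thus $A$ acts properly and cocompactly by isometries on a CAT(0) space. Therefore $A$ is finitely presented with solvable word problem (Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*, III.Γ, Theorem 1.1), and its finitely generated subgroup $G_0$ has solvable word problem too.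

**Part 4.** By (1), the kernels $M_\varepsilon$ of $\Pi\to G_\varepsilon$ are pairwise distinct. By Fact 1.2, all but countably many $G_\varepsilon$ have unsolvable word problem. $\blacksquare$

## 12. Every Turing degree: proof of Theorem B

Identify $\varepsilon$ with a subset of $\mathbb Z$.

**Step 1: $\varepsilon\le_TWP(G_\varepsilon)$.** By (1) it suffices to choose the $w_n$ as words in $T$ so that $n\mapsto w_n$ is computable. The work is to describe $\pi_1(Y^\circ)$ effectively.

Let $Y'$ be $Y$ minus the open $\frac14$-balls at vertices. It is a deformation retract of $Y^\circ$. It contains $Y_{1/2}$, because heights on the $\frac14$-ball at $y_n$ differ from $n$ by at most $\frac{\sqrt3}4<\frac12$. It is a locally finite cell complex made of truncated cubes and the cells of the $\partial_n$. Its vertices are the vertices $a_n^\pm$ of the spheres $\partial_n=S(L)$. Its edges are the edges of the $\partial_n$ and, for each $a$ and $n$, a bar from $a_n^+$ to $a_{n+1}^-$, the middle part of $C(\{a\},n)$. Its $2$-cells are the triangles of the $\partial_n$ and the truncated squares of $Y$. All of this can be listed effectively. A computable maximal tree consists of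 the same maximal tree in each $\partial_n$ and all bars of label $v$. So $\pi_1(Y')$ has a recursive presentation whose generators are the edges outside this tree. The images of the finitely many elements of $T$ are finitely many fixed words.

The paths $\alpha_n$ are chosen as follows. Fix an edge path $\gamma_0$ in $S(L)$ from $v^-$ to $v^+$. For $n=0$ go down the half bar from $*$ to $v_0^+$. For $n\ge1$ go up the half bar from $*$ to $v_1^-$, follow $\gamma_0$ to $v_1^+$, and then $n-1$ times go up a bar of label $v$ and follow $\gamma_0$. For $n<0$ go down to $v_0^+$ and then $|n|$ times follow $\gamma_0^{-1}$ and go down a bar of label $v$. These paths end at $v_n^+$ and are computable from $n$.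

Since $r_*^{-1}(N^\cap)$ has finite index in the finitely generated group $\pi_1(S(L),v^+)$, it is generated by a finite set $B$. Let $\alpha$ be any path from $*$ to $\partial_n$, $\beta$ a loop at its end, and $\gamma$ a path in $\partial_n$ from the end of $\alpha$ to the end of $\alpha_n$. Then $\alpha\beta\alpha^{-1}$ is conjugate, by the loop $\alpha\gamma\alpha_n^{-1}$, to $\alpha_n(\gamma^{-1}\beta\gamma)\alpha_n^{-1}$. Hence $K_\cap$ is the normal closure of all $\alpha_n\beta\alpha_n^{-1}$ with $n\in\mathbb Z$, $\beta\in B$. So $\Gamma=\pi_1(Y^\circ)/K_\cap$ has a recursively enumerable presentation, and equality in $\Gamma$ is recursively enumerable. As $\Pi\to\Gamma$ is onto, for given $n$ a search finds a word $w_n$ in $T$ equal to $\alpha_n\beta_*\alpha_n^{-1}$ in $\Gamma$.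

**Step 2: $WP(G_\varepsilon)\le_T\varepsilon$.** We lift edge loops from $Y_{1/2}$ to $Z^0$ along a map computed from $\varepsilon$.

First, $X^0$ is a computable labeled cube complex. Let $A$ be as in Section 11, and fix a vertex $o$ of $X^0$ of height $0$. The vertices of $X^0$ are the cosets in $A/A_o$ with $A_o$ finite. The word problem of $A$ is solvable, so equality of cosets is decidable, and the height homomorphism $A\to\mathbb Z$ is computable from its values on generators. The finitely many cubes at $o$, with their labels, coordinates and vertices $t\cdot o$ ($t$ from a finite subset of $A$), are recorded in a finite table. $A$ preserves labels and coordinates, because $p\varphi=\tau^kp$. So from a vertex $a\cdot o$ we can list all cubes containing it, with labels, vertices and heights. Cubes of a CAT(0) cube complex are determined by their vertex sets, so we can tell whether two listed cubes are equal. Distances from $x_0=o$ are computable, since balls are finite.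

Next, run the construction of $\lambda$ in Proposition 8.1 from $X^0$ to the target $\varepsilon$, with a fixed choice at $x_0$ for each of the two values of $\chi$, and always taking the first admissible $e$ in a fixed list. The value $\lambda_y$ is computed from finitely many values at vertices closer to $x_0$ and from $\varepsilon_n$ at the height $n$ of $y$. So $\lambda$, and hence $p_\lambda:X^0\to Y$, is computable from $\varepsilon$.

Finally, by Lemma 5.2(c), $p_\lambda$ restricts to a covering $Z^0\to Y_{1/2}$ isomorphic to $Z^\varepsilon\to Y_{1/2}$, that is, to the connected regular covering belonging to $M_\varepsilon$. A word in $T$ is an edge loop at $*$ in $Y_{1/2}$. Vertices and edges of $Z^0$ are the sections of edges and squares of $X^0$ at height $\frac12$. Start at a vertex of $Z^0$ over $*$, and lift the loop step by step, each time finding the unique square of $X^0$ at the current edge whose section at height $\frac12$ has the prescribed $p_\lambda$-image. The word is trivial in $G_\varepsilon$ if and only if the lift is closed. This is decidable from $\varepsilon$.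

Hence $WP(G_\varepsilon)\equiv_T\varepsilon$, and every Turing degree occurs, since $\varepsilon$ is an arbitrary subset of $\mathbb Z$.

**Step 3: isomorphism classes.** A given finitely generated group has only countably many $T$-indexed tuples of generators. A marking of $G_\varepsilon$ by $T$ determines $M_\varepsilon$, hence $\varepsilon$ by (1). So each isomorphism class contains only countably many of the $G_\varepsilon$, and there are $2^{\aleph_0}$ isomorphism classes.

**Step 4: no finite presentations.** If some $G_\varepsilon$ were finitely presented, all would be, because finite presentability is a quasi-isometry invariant. This is impossible, as there are only countably many finitely presented groups up to isomorphism. $\blacksquare$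

*Remark.* By Proposition C, if $\varepsilon\not\equiv_T\varepsilon'$, then $G_\varepsilon$ and $G_{\varepsilon'}$ are not connected by any finite chain of the operations listed there, although both act freely and cocompactly on the same complex $Z$.
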